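# Irreducible subvarieties with prescribed Beauville components

Throughout, the ground field is algebraically closed, a subvariety is an irreducible closed subvariety, and $CH^p$ denotes the Chow group of codimension $p$ cycles with rational coefficients. "Integral cycle" means a cycle with integer coefficients.

## 1. Points, divisors and codimension two

Let $A$ be an abelian variety of dimension $g$, and let $[n]:A\to A$ be multiplication by $n$. The class of a subvariety $X\subset A$ breaks up into eigenvectors for the maps $[n]^*$. Suppose one of these pieces, of positive index, is trivial up to algebraic equivalence. Must all pieces of higher index be trivial too? To say this precisely we recall two notions.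

**Definition (algebraic triviality).** A class in $CH^p(A)$ is algebraically trivial, written $\alpha\sim_{alg}0$, if it lies in the $\mathbb Q$-span of the classes $\Gamma_b-\Gamma_a$, where $D$ is a smooth projective connected curve, $a,b\in D$, $\Gamma\in CH^p(A\times D)$, and $\Gamma_b$ is the restriction of $\Gamma$ to $A\times\{b\}$.

For example, two translates $W+a$ and $W+b$ of a subvariety are algebraically equivalent: join $a$ and $b$ by an irreducible curve in $A$, normalize it, and restrict the family of all translates of $W$ to it. Likewise every zero-cycle of degree $0$ is algebraically trivial, since a point is a translate of any other point.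

Algebraic triviality is stable under pullback, push-forward, products and correspondences between smooth projective varieties: apply the operation to $\Gamma$ over $D$ and then restrict to $a$ and $b$. For instance $u^*(\Gamma_b-\Gamma_a)=((u\times1)^*\Gamma)_b-((u\times 1)^*\Gamma)_a$.

**Definition (Beauville components).** Beauville's decomposition states that
$$CH^p(A)=\bigoplus_s CH^p_s(A),\qquad CH^p_s(A)=\{\alpha:[n]^*\alpha=n^{2p-s}\alpha\ \text{for all } n\in\mathbb Z\}.$$
Equivalently $[n]_*\alpha=n^{2g-2p+s}\alpha$ on $CH^p_s(A)$. Writing $\alpha=\sum_s\alpha_s$ with $\alpha_s\in CH^p_s(A)$, the $\alpha_s$ are the Beauville components of $\alpha$. By Beauville, $CH^p_s(A)\neq0$ only if $p-g\le s\le p$.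

For example, let $A$ be an elliptic curve and $a\in A$ a point. The class $[0]$ is symmetric, so $[n]^*[0]=n^2[0]$ and $[0]\in CH^1_0$. The class $[a]-[0]$ has degree $0$, so $[n]^*([a]-[0])=n([a]-[0])$, and it lies in $CH^1_1$. Hence $[a]_0=[0]$ and $[a]_1=[a]-[0]\sim_{alg}0$.

Three consequences will be used all the time.

* Only finitely many $s$ occur for given $p$, and the eigenvalues $2^{2p-s}$ of $[2]^*$ are distinct. So the projector $\alpha\mapsto\alpha_s$ is a polynomial in $[2]^*$, and it preserves algebraic triviality: if $\alpha\sim_{alg}\beta$, then $\alpha_s\sim_{alg}\beta_s$ for all $s$.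
* Since $[n]^*$ respects products, indices add: $CH^p_s\cdot CH^q_t\subset CH^{p+q}_{s+t}$, and likewise for exterior products $x\times y$ on a product of abelian varieties.
* If $\alpha\in CH^g_s(A)$ with $s\ne0$, then $\deg\alpha=0$. Indeed $[n]_*$ preserves degrees and multiplies $\alpha$ by $n^s$. Hence $\alpha\sim_{alg}0$.

The question comes from Ronnie Sebastian, "Smash nilpotent cycles on products of curves", arXiv:1207.7344 (2012):

> Let $X\subset A$ be a subvariety. Does $[X]_i\sim_{alg}0$ for some $i>0$ imply $[X]_j\sim_{alg}0$ for all $j>i$?

Here is the case in which the answer is easy.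

**Theorem 1.** The implication holds for all $X$ of codimension $\le2$ or of dimension $0$, in any $A$; hence always when $g\le3$.

*Proof.* Since $j>i>0$, only indices $j\ge2$ occur in the conclusion. Let $p$ be the codimension of $X$. We show in each case that $[X]_j\sim_{alg}0$ for every $j\ge2$, with no use of the hypothesis.

If $p\le1$, then $CH^p_j(A)=0$ for $j\ge2$, because $j\le p$ is needed. If $p=g$, then $CH^g_j(A)$ is algebraically trivial for $j>0$ by the third consequence above.

If $p=2$, then $CH^2_j(A)=0$ for $j\ge3$, so only $CH^2_2(A)$ matters. Beauville's Fourier transform gives an isomorphism $CH^p_s(A)\cong CH^{g-p+s}_s(\hat A)$, where $\hat A$ is the dual abelian variety. For $p=s=2$ it reads $CH^2_2(A)\cong CH^g_2(\hat A)$. The right side consists of zero-cycles of degree $0$, so it is algebraically trivial. The Fourier transform and its inverse are given by correspondences, so they preserve algebraic triviality. Hence $CH^2_2(A)$ is algebraically trivial.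

If $g\le3$, every $p$ satisfies $p\le2$ or $p=g$. $\square$

What changes in general? The proof worked because there was nothing to prove: the whole groups $CH^p_j(A)$, $j\ge2$, were algebraically trivial. Once $CH^p_2(A)$ contains a class that is not algebraically trivial, the argument says nothing. One then faces two separate problems: does such a class exist, and can an irreducible $X$ carry it in $[X]_2$ while $[X]_1\sim_{alg}0$?

## 2. Products of curves, cohomology, and the shape of a counterexample

There is a positive result that makes one hope for a "yes". It is the proposition which the question asks to generalize: if $C$ is a smooth projective curve of genus $g$ in its Jacobian $J(C)$ and $\alpha_j$ denotes the Beauville components of $[C]$ modulo algebraic equivalence, then $\alpha_i=0$ for some $i\ge0$ implies $\alpha_j=0$ for all $j>i$.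

The natural first surface to test is a product. Let $X=C_1\times C_2\subset J_1\times J_2$ with $J_k=J(C_k)$ and $C_k$ of genus $\ge1$. Then
$$[X]_i=\sum_{a+b=i}[C_1]_a\times[C_2]_b .$$
Suppose $[X]_1\sim_{alg}0$. Let $h$ be a symmetric ample class on $J_2$, so $h\in CH^1_0(J_2)$. Multiply $[X]_1$ by the pullback of $h$ and push forward to $J_1$. The term with indices $a,b$ becomes $\deg([C_2]_b\cdot h)\,[C_1]_a$, and $[C_2]_b\cdot h$ is a zero-cycle of index $b$, hence of degree $0$ unless $b=0$. What is left is $\deg([C_2]\cdot h)\,[C_1]_1$ with a positive factor, so $[C_1]_1\sim_{alg}0$. By symmetry $[C_2]_1\sim_{alg}0$. The proposition now gives $[C_k]_j\sim_{alg}0$ for all $j\ge1$. If $a+b=j\ge1$, then $a\geq 1$ or $b\ge1$, so every term of $[X]_j$ is algebraically trivial. Products of Jacobian curves therefore give no counterexample with $[X]_1\sim_{alg}0$: the index-$1$ pieces of the two factors can be separated again, and each factor is controlled by the proposition.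

So we look for $X$ that is not built from such curves. It turns out that irreducibility imposes no condition at all on the components of nonzero index.

**Theorem 2.** Let $A$ be an abelian variety of dimension $g$ over an algebraically closed field (any characteristic), $1\le p\le g-1$, and $\alpha$ an integral cycle of codimension $p$. Let $h$ be the class of a very ample symmetric line bundle. Then there are an irreducible closed $X\subset A$ of codimension $p$ and $m\in\mathbb Z$ with $[X]\sim_{alg}\alpha+m\,h^p$. Since $h^p\in CH^p_0(A)$, it follows that $[X]_s\sim_{alg}\alpha_s$ for all $s\ne0$.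

What remains is to find a class in some $CH^p_2(A)$ that is not algebraically trivial. Let $E_0:y^2=x^3-x$ and $B=E_0\times E_0$. For $t\neq0$, $t^4\ne1$, let $E_t\subset\mathbb P^2$ be the cubic
$$X^3-XW^2=t^2(Z^3-ZW^2)\quad\text{with origin }[X:Z:W]=[0:0:1].$$

**Theorem 3.** Let $\Omega$ be algebraically closed of characteristic $0$, let $t_1,\dots,t_n\in\Omega$ be algebraically independent over $\mathbb Q$, and let $A=\prod_{i=1}^nA_i$ with $A_i=E_{t_i}\times B$, so $\dim A=3n$. There are explicit $\zeta_i\in CH^2_1(A_i)$ such that $\zeta_1\times\dots\times\zeta_n\in CH^{2n}_n(A)$ is not algebraically equivalent to $0$.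

**Corollary 4.** The implication fails in general. Over any algebraically closed field of characteristic $0$ and transcendence degree $\ge2$ over $\mathbb Q$ (for example $\mathbb C$), there is an irreducible surface $X$ in a $6$-dimensional abelian variety $A$ with $[X]_1\sim_{alg}0$ and $[X]_2\not\sim_{alg}0$.

*Proof of Corollary 4 from Theorems 2 and 3.* Take $n=2$, so $g=6$ and the codimension is $p=4$. Choose $N\ge1$ such that $N\,\zeta_1\times\zeta_2$ is the class of an integral cycle $\alpha$. Theorem 2 gives an irreducible $X$ of codimension $4$, that is, a surface, with $[X]_s\sim_{alg}\alpha_s$ for $s\ne0$. Since $\alpha=\alpha_2$, we get $[X]_1\sim_{alg}0$ and $[X]_2\sim_{alg}N\,\zeta_1\times\zeta_2\not\sim_{alg}0$. $\square$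

Theorem 3 is the harder part, and one can see at once why. On $H^q(A,\Omega^r_A)$ the map $[n]^*$ is multiplication by $n^{q+r}$. The Hodge class of $\alpha\in CH^p_s(A)$ lies in $H^p(A,\Omega^p_A)$, so it is multiplied both by $n^{2p}$ and by $n^{2p-s}$; for $s\ne0$ it vanishes. A cohomology class on the single variety $A$ cannot see $\zeta_1\times\dots\times\zeta_n$. We shall let the $t_i$ vary and use a differential form on the total space of the family.

## 3. Every class is irreducible up to $h^p$ and algebraic equivalence

If $L$ is ample on $A$, then $(L\otimes[-1]^*L)^{\otimes3}$ is very ample and symmetric. Let $\mathcal O(1)$ be a very ample symmetric bundle and $h=c_1(\mathcal O(1))$. Symmetry gives $[n]^*h=n^2h$, so $h^p\in CH^p_0(A)$.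

The tool is a linkage statement: any reduced $Z$ has an irreducible partner $R$ such that $Z\cup R$ is a complete intersection of multiples of $h$.

**Lemma 5.** Let $Z\subset A$ be a reduced closed subscheme of pure codimension $p$ (possibly empty), $1\le p\le g-1$. For some $d$ there is an irreducible closed $R\subset A$ of codimension $p$ with $[Z]+[R]=d^ph^p$ in $CH^p(A)$.

*Proof.* Choose $d$ such that $I_Z(d-1)$ and $I_Z(d)$ are globally generated, and put $V=H^0(I_Z(d))$.

**Step 1: $V$ separates tangent vectors off $Z$.** This is what makes Bertini arguments available, in any characteristic. We claim that for $x\in A\setminus Z$ the map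
$$V\to\mathcal O(d)\otimes\mathcal O_A/\mathfrak m_x^2\tag{1}$$
is surjective. Take $s\in H^0(I_Z(d-1))$ with $s(x)\neq0$. For $\ell\in H^0(\mathcal O(1))$ the product $s\ell$ lies in $V$. Since $\mathcal O(1)$ is very ample, the $\ell$ fill $\mathcal O(1)\otimes\mathcal O_A/\mathfrak m_x^2$, and $s$ is a unit at $x$; so the $s\ell$ fill the target of (1). Consequently $V$ has no base points on $A\setminus Z$, and it defines an unramified, hence quasi-finite, morphism $\varphi$ from $A\setminus Z$ to a projective space.

**Step 2: general sections cut out something smooth and irreducible off $Z$.** Pick general $s_1,\dots,s_p\in V$ successively, with divisors $H_1,\dots,H_p$, and put $Y_i=(H_1\cap\dots\cap H_i)\setminus Z$. We claim that $Y_i$ is nonempty, smooth and irreducible of dimension $g-i$ for $0\le i\le p$. For $i=0$ this is clear. Suppose it holds for $i-1<p$, and put $r=\dim Y_{i-1}=g-i+1\ge g-p+1\ge2$. Note that $Y_i=\varphi|_{Y_{i-1}}^{-1}(H)$ for the hyperplane $H$ defined by $s_i$.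

* Smoothness. By (1) the map $V\to\mathcal O(d)\otimes\mathcal O_{Y_{i-1}}/\mathfrak m_x^2$ is surjective for $x\in Y_{i-1}$, and its target has dimension $r+1$. So the sections whose restriction to $Y_{i-1}$ vanishes to order $\ge2$ at $x$ form a subspace of codimension $r+1$. As $x$ runs over the $r$-dimensional $Y_{i-1}$, these subspaces sweep out a set of dimension $\le\dim V-1$. A general $s_i$ is outside its closure, so it cuts $Y_{i-1}$ in a scheme that is empty or smooth of dimension $r-1$.
* Nonemptiness. As $\varphi$ is quasi-finite, the closure of $\varphi(Y_{i-1})$ has dimension $r\ge2$. The constructible set $\varphi(Y_{i-1})$ contains a dense open subset $O$ of this closure. A general hyperplane meets the closure in pure dimension $r-1$ and the complement of $O$ in dimension $\le r-2$. Hence it meets $O$.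
* Irreducibility. This is Bertini's theorem in the following form (Jouanolou, *Théorèmes de Bertini et applications*, Ch. I, §6): if $Y$ is irreducible over an algebraically closed field and $Y\to\mathbb P^N$ has image closure of dimension $\ge2$, then the preimage of a general hyperplane is irreducible. Here $r\ge2$, which is where $p\le g-1$ is used.

Let $R=\overline{Y_p}$. It is irreducible of codimension $p$ and not contained in $Z$.

**Step 3: near a general point of $Z$ the intersection is $Z$ itself.** This will give multiplicity one along $Z$. On each component of $Z$ fix a point $x$ at which $Z$ is smooth and which lies on no other component. There $I_Z\otimes k(x)$ has dimension $p$, and $V$ generates $I_Z(d)$. So for general $s_i$ the images of $s_1,\dots,s_p$ in $I_Z(d)\otimes k(x)$ form a basis: at each step $s_i$ must avoid the preimage of a proper subspace, a nonempty open condition, and there are finitely many points $x$. By Nakayama's lemma the $s_i$ generate $I_Z(d)$ near $x$, so $H_1\cap\dots\cap H_p=Z$ near $x$.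

**Step 4: reading off the intersection product.** Every component of $H_1\cap\dots\cap H_p$ has codimension $\le p$. A component not contained in $Z$ is the closure of a component of $Y_p$, so it is $R$. A component contained in $Z$ has codimension $\leq p$ inside a scheme of pure codimension $p$, so it is a component of $Z$. Conversely $R$ occurs, since $Y_p$ is open in the intersection, and every component of $Z$ occurs, by Step 3. So the intersection is proper. It is generically reduced along $R$, as $Y_p$ is smooth, and along each component of $Z$ by Step 3. Since $A$ is smooth, hence Cohen–Macaulay, all multiplicities are $1$, and $d^ph^p=H_1\cdots H_p=[Z]+[R]$. $\square$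

*Proof of Theorem 2.* The plan is to apply Lemma 5 twice: once to make $-\alpha$ effective modulo $h^p$, once to change its sign back and make it irreducible.

**Step 1: make $-\alpha$ effective.** Write $\alpha=\sum n_i[Y_i]-\sum m_j[W_j]$ with $n_i,m_j>0$. Lemma 5 applied to $Y_i$ gives $-[Y_i]=[R_i]-c_ih^p$ with $c_i\in\mathbb Z$. Hence
$$-\alpha=\varepsilon-c\,h^p,\qquad \varepsilon=\sum m_j[W_j]+\sum n_i[R_i],\qquad c=\sum n_ic_i\in\mathbb Z .$$

**Step 2: make it reduced.** Lemma 5 needs a reduced $Z$. A subvariety $W\neq A$ has a closed stabilizer $\{a:W+a=W\}$, which is not all of $A$ because $A$ acts transitively on itself. So $W$ has infinitely many distinct translates, and all of them are algebraically equivalent. Replacing repeated components of $\varepsilon$ by distinct translates, we get $\varepsilon\sim_{alg}[Z]$ with $Z$ reduced of pure codimension $p$ (or empty).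

**Step 3: link.** Lemma 5 applied to $Z$ gives an irreducible $X$ of codimension $p$ with
$$[X]=d^ph^p-[Z]\sim_{alg}d^ph^p-\varepsilon=\alpha+(d^p-c)h^p .$$
As $h^p\in CH^p_0(A)$ and projectors preserve algebraic triviality, $[X]_s\sim_{alg}\alpha_s$ for $s\ne0$. $\square$

## 4. A pencil of plane cubics with nonsplit cotangent sequences

We turn to Theorem 3. In this section and the next three the base field is $k_0=\overline{\mathbb Q}$. Put
$$S=\{t\in\mathbb A^1:t\ne0,\ t^4\ne1\},\qquad F=X^3-XW^2-t^2(Z^3-ZW^2),\qquad \mathcal E=\{F=0\}\subset\mathbb P^2\times S .$$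

**Step 1: $\mathcal E\to S$ is an elliptic curve.** The partial derivatives of $F$ in $X,Z,W$ are $q_1$, $-t^2q_2$, $-2q_3$ with
$$q_1=3X^2-W^2,\qquad q_2=3Z^2-W^2,\qquad q_3=XW-t^2ZW .$$
At a singular point of a fibre with $W=1$ we would have $x^2=z^2=\frac13$ and $x=t^2z$, so $t^4=1$, which is excluded. If $W=0$, then $X=Z=0$. So all fibres $E_t$ are smooth plane cubics, and $[0:0:1]$ is a zero section. In particular $\mathcal E$ is a smooth irreducible surface.

The next lemma says that the family varies to first order at every point. It is the input which later forbids algebraic triviality.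

**Lemma 6.** For $t\in S$ and $E=E_t$, the sequence
$$0\to T_t^*S\otimes\mathcal O_E\to\Omega^1_{\mathcal E}|_E\to\Omega^1_E\to0$$
does not split.

*Proof.* Let $\mathcal C$ be the $10$-dimensional space of cubic forms in $X,Z,W$, and $\mathcal J\subset\mathcal C$ the span of the nine products of $X,Z,W$ with $q_1,q_2,q_3$.

**Step 2: $\dim\mathcal J=9$.** The products split into those with even powers of $W$ and those with odd powers. The even ones are $Xq_1,Zq_1,Xq_2,Zq_2,Wq_3$. The monomials $X^3,X^2Z,XZ^2,Z^3$ each occur in exactly one of the first four and not in $Wq_3\ne0$, so these five are independent. The odd ones are $Wq_1=3X^2W-W^3$, $Wq_2=3Z^2W-W^3$, $Xq_3=X^2W-t^2XZW$, $Zq_3=XZW-t^2Z^2W$. In a relation with coefficients $a,b,c,e$ in this order, the coefficients of $W^3,X^2W,XZW,Z^2W$ give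
$$a+b=0,\qquad 3a+c=0,\qquad e=t^2c,\qquad 3b=t^2e .$$
So $b=-a$ and $3b=t^4c=-3t^4a$, whence $a(1-t^4)=0$. As $t^4\ne1$, all coefficients vanish.

**Step 3: a linear functional with kernel $\mathcal J$.** Define $\lambda$ on $\mathcal C$ by
$$\lambda(ZW^2)=1,\quad\lambda(XW^2)=t^2,\quad\lambda(X^2Z)=\lambda(Z^3)=\tfrac13,\quad\lambda(X^3)=\lambda(XZ^2)=\tfrac{t^2}3,$$
and $\lambda(W^3)=\lambda(X^2W)=\lambda(XZW)=\lambda(Z^2W)=0$. On the even generators:

* $Xq_1=3X^3-XW^2\mapsto t^2-t^2=0$;
* $Zq_1=3X^2Z-ZW^2\mapsto1-1=0$;
* $Xq_2=3XZ^2-XW^2\mapsto t^2-t^2=0$;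
* $Zq_2=3Z^3-ZW^2\mapsto1-1=0$;
* $Wq_3=XW^2-t^2ZW^2\mapsto t^2-t^2=0$.

The odd generators involve only monomials killed by $\lambda$. So $\mathcal J\subset\ker\lambda$, and both have dimension $9$; hence $\mathcal J=\ker\lambda$. By Euler's relation $3F=XF_X+ZF_Z+WF_W$ we have $F\in\mathcal J$.

**Step 4: which cubics come from vector fields.** The Euler sequence $0\to\mathcal O_E\to\mathcal O_E(1)^3\to T_{\mathbb P^2}|_E\to0$ with $h^0(\mathcal O_E(1))=3$, $h^1(\mathcal O_E(1))=0$, $h^1(\mathcal O_E)=1$ gives $h^0(T_{\mathbb P^2}|_E)=9-1+1=9$. In the normal sequence $0\to T_E\to T_{\mathbb P^2}|_E\to\mathcal O_E(3)\to0$ the second map is $v\mapsto v(F)$, and $H^0(\mathcal O_E(3))=\mathcal C/\langle F\rangle$. The image on global sections has dimension $9-h^0(T_E)=8$. It contains the image of $H^0(\mathcal O_E(1))^3$, which consists of the combinations of $F_X,F_Z,F_W$ with linear coefficients, that is, $\mathcal J/\langle F\rangle$. This also has dimension $8$. So the image is exactly $\mathcal J/\langle F\rangle$.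

**Step 5: conclusion.** Since $\mathcal E$ is the divisor $F=0$ in $\mathbb P^2\times S$,
$$T_{\mathcal E}|_E=\ker\big(T_{\mathbb P^2}|_E\oplus\mathcal O_E\partial_t\to\mathcal O_E(3)\big),\qquad (v,c\,\partial_t)\mapsto v(F)+c\,\partial_tF .$$
A splitting of the sequence would, dually, give a global section of $T_{\mathcal E}|_E$ over $\partial_t$. This is a $v\in H^0(T_{\mathbb P^2}|_E)$ with $v(F)+\partial_tF=0$ in $\mathcal C/\langle F\rangle$. By Step 4, $\partial_tF\in\mathcal J$, so $\lambda(\partial_tF)=0$. But
$$\lambda(\partial_tF)=-2t\,\lambda(Z^3-ZW^2)=-2t\left(\tfrac13-1\right)=\tfrac{4t}3\ne0 .\qquad\square$$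

We shall use Lemma 6 in this form. Let $\theta$ generate $H^0(\Omega^1_E)$, and let $\theta^a$ be local lifts of $\theta$ to $\Omega^1_{\mathcal E}|_E$ on an open cover, with
$$\theta^a-\theta^b=h^{ab}\,dt .$$
Then $\eta=[h^{ab}]\in H^1(E,\mathcal O_E)$ is nonzero. If it were zero, we could correct the $\theta^a$ to a global lift of $\theta$; as $\theta$ generates $\Omega^1_E$, this would split the sequence.

## 5. A cycle on $\mathcal E\times B$ from a degree two map

Let $B^\circ\subset B=E_0\times E_0$ be the open set of points $((x,y_1),(z,y_2))$ with $y_1,y_2$ finite and nonzero and $y_1/y_2\in S$. Define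
$$f:B^\circ\to\mathcal E,\qquad f=\big([x:z:1],\ t=y_1/y_2\big).$$
It lands in $\mathcal E$ because $x^3-x=y_1^2=t^2y_2^2=t^2(z^3-z)$.

**Step 1: $f$ has degree two.** If $f(b)=f(b')$, then $x,z$ agree, so $y_1'=\pm y_1$ and $y_2'=\pm y_2$, and equality of the ratios forces the same sign. So $f(b)=f(b')$ if and only if $b'=\pm b$. As $y_1\neq0$, the involution $-1$ acts freely on $B^\circ$. The map $f$ is thus quasi-finite between irreducible surfaces, hence dominant. In characteristic $0$ there is a dense open $V\subset\mathcal E$ over which $f$ is finite étale of degree $2$, with group $\{\pm1\}$. Put $B'=f^{-1}(V)$.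

**Step 2: the cycle $\Gamma_0$.** Let $\Gamma_0\subset\mathcal E\times B$ be the closure of $\{(f(b),b):b\in B^\circ\}$, so $[\Gamma_0]\in CH^2(\mathcal E\times B)$. As $B'\to V$ is finite, $B'\to V\times B$, $b\mapsto(f(b),b)$, is proper, so its image is closed. It is also the part of $\{(f(b),b):b\in B^\circ\}$ lying in $V\times B$. Hence
$$\Gamma_0\cap(V\times B)=\{(f(b),b):b\in B'\}.\tag{2}$$

**Step 3: projecting to index one.** The family $\mathcal E\times B\to S$ is an abelian scheme of relative dimension $3$; write $[2]$ for its multiplication by $2$ over $S$. On the geometric generic fibre $CH^2_s\ne0$ only for $-1\le s\le2$, with $[2]^*$-eigenvalues $2^{4-s}=32,16,8,4$. Put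
$$P(x)=\frac{(x-32)(x-16)(x-4)}{(8-32)(8-16)(8-4)},\qquad\Gamma_1=P([2]^*)[\Gamma_0]\in CH^2(\mathcal E\times B).$$
On the geometric generic fibre $P([2]^*)$ is the projector to $CH^2_1$, so $\Gamma_1$ restricts there to the component of $\Gamma_0$ in $CH^2_1$.

## 6. An invariant with values in top-degree forms

We saw that Hodge classes on one abelian variety are blind to index $\ne0$. On the total space $\mathcal E\times B$ there is one more direction, $dt$, which $[2]$ does not scale. The invariant below exploits this.

**The class.** For smooth quasi-projective $T/k_0$ we use a cycle class $cl:CH^r(T)\to H^r(T,\Omega^r_T)$. It is the composite of $ch^{-1}:CH^*(T)\cong K_0(T)_{\mathbb Q}$ with the Chern character $K_0(T)_{\mathbb Q}\to\bigoplus_rH^r(T,\Omega^r_T)$ defined by Atiyah classes. Both maps are ring homomorphisms compatible with pullback. In both theories the $k$-th Adams operation multiplies the degree $r$ part of the Chern character by $k^r$, so $cl$ respects the gradings. For $T$ projective it is the usual Hodge class.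

**Definition (the invariant $\psi$).** Let $Y$ be smooth quasi-projective and $Q$ smooth projective of dimension $r$. Since $\Omega^r_{Y\times Q}=\bigoplus_a\Omega^a_Y\boxtimes\Omega^{r-a}_Q$, we may project $cl(z)$ to the summand $a=r$ and then pass to the direct image on $Y$:
$$\psi:CH^r(Y\times Q)\to H^0\big(Y,R^rpr_{Y*}(pr_Y^*\Omega^r_Y)\big)=H^0(Y,\Omega^r_Y)\otimes H^r(Q,\mathcal O_Q).$$

As an example, $\psi$ kills exterior products $z=z_Y\times z_Q$ when $r\ge1$. If $z_Q$ has positive codimension, $cl(z)$ has no component with $a=r$. If $z_Q$ has codimension $0$, then $cl(z)$ is a multiple of the pullback of a class in $H^r(Y,\Omega_Y^r)$; this vanishes over affine opens of $Y$, so it gives $0$ in $H^0(Y,R^rpr_{Y*})$. By contrast the diagonal is seen, as property 2 shows.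

**Property 1 (functoriality).** $\psi$ is additive. For $u:Y'\to Y$ and $q:Q\to Q$ we have $\psi((u\times q)^*z)=(u^*\otimes q^*)\psi(z)$. Moreover
$$\psi(z\times z')=\pm\,\psi(z)\boxtimes\psi(z').$$
The first statements follow from those for $cl$. For the last, in $cl(z)\cup cl(z')$ the component of type $(a,r-a)$ times that of type $(a',r'-a')$ has degree $(r-a)+(r'-a')$ in the $Q\times Q'$ directions; this is $0$ only for $a=r$, $a'=r'$. Over affine opens the remaining product is the Künneth product, up to the sign from reordering.

**Property 2 (the diagonal).** $\psi(\Delta_Q)\ne0$ if $H^0(Q,\Omega^r)\ne0$. Indeed, the diagonal acts as the identity on Hodge cohomology: $\beta\mapsto pr_{1*}(cl(\Delta_Q)\cup pr_2^*\beta)$ is the identity on $H^0(Q,\Omega^r)$. As $\beta$ has top degree $r=\dim Q$, cupping with $pr_2^*\beta$ kills every component of $cl(\Delta_Q)$ with a form of positive degree in the second factor. So only the Künneth component in $H^0(Q,\Omega^r)\otimes H^r(Q,\mathcal O)$ contributes, and this is $\psi(\Delta_Q)$. If it were $0$, the identity would be $0$.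

**Step 1: $\psi(\Gamma_0)\neq0$.** We pull $\Gamma_0|_{V\times B}$ back along the étale map $f\times1:B'\times B\to V\times B$. By (2) the preimage is $\{(b,b'):f(b)=f(b')\}$, which is reduced and is the disjoint union of $\{b'=b\}$ and $\{b'=-b\}$. These are the restrictions of $\Delta_B$ and $([-1]\times1)^*\Delta_B$ to $B'\times B$. As $[-1]^*=(-1)^2=1$ on $H^0(B,\Omega^2)$, Property 1 gives
$$(f^*\otimes1)\,\psi(\Gamma_0)|_V=2\,\psi(\Delta_B)|_{B'} .$$
By Property 2, $\psi(\Delta_B)\ne0$, and forms on $B$ restrict injectively to the dense open $B'$. So the right side is nonzero, and $\psi(\Gamma_0)\neq0$.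

**Step 2: $\psi(\Gamma_1)=\psi(\Gamma_0)$.** On $H^2(B,\mathcal O)$, $[2]^*=4$. On $H^0(\mathcal E,\Omega^2_{\mathcal E})$, $[2]^*=2$: we have $\Omega^2_{\mathcal E}|_{E_t}=T_t^*S\otimes\Omega^1_{E_t}$, and $[2]$ is an $S$-morphism, so it fixes $dt$ and acts by $2$ on $H^0(\Omega^1_{E_t})$. Hence $\psi([2]^*z)=8\,\psi(z)$ for all $z\in CH^2(\mathcal E\times B)$, and
$$\psi(\Gamma_1)=P(8)\,\psi(\Gamma_0)=\psi(\Gamma_0)\ne0 .$$
The eigenvalue $8=2^{4-1}$ is exactly that of index $1$.

**Step 3: the $n$-fold product.** Put $\mathcal Y=\mathcal E^n\to S^n$, of total dimension $2n$, put $\mathcal A=\mathcal Y\times B^n$ (after reordering factors), and $\mathcal Z=\Gamma_1^{\times n}\in CH^{2n}(\mathcal A)$. By Property 1 and the Künneth formula,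
$$\psi(\mathcal Z)\ne0\quad\text{in}\quad H^0(\mathcal Y,\Omega^{2n}_{\mathcal Y})\otimes H^{2n}(B^n,\mathcal O).\tag{3}$$

## 7. Why algebraically trivial families have no such form

Suppose an algebraically trivial family of cycles is given over a base $U$ étale over $S^n$. It is a sum of differences $b^*\Gamma-a^*\Gamma$, where $a,b$ are sections of a family of curves $\mathcal D\to U$ and $\Gamma$ is a cycle on the family pulled back to $\mathcal D$. By functoriality its invariant is a sum of differences $b^*\Psi-a^*\Psi$ of pullbacks of one form $\Psi$. We want these differences to vanish.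

They do not vanish for formal reasons. Consider a constant family: let $D$ be a curve of genus $\ge1$, $U\subset D$ a nonempty open set, $E$ an elliptic curve with invariant form $\theta\neq 0$, $Y=E\times U$, $\mathcal D=D\times U$, $W=Y\times_U\mathcal D=E\times D\times U$, and $\Psi=\theta\wedge\omega$ with $\omega\ne0$ a regular $1$-form on $D$. For the sections $b(e,u)=(e,u,u)$ and $a(e,u)=(e,q_0,u)$, with $q_0\in D$ fixed, we get $b^*\Psi=\theta\wedge\omega|_U\ne0$ and $a^*\Psi=0$. The form $\omega$ on the parameter curve is the culprit. In our family Lemma 6 excludes it, and here is the mechanism for $n=1$. Restrict $\Psi$ to $E\times D$, with $E$ and $D$ now the fibres over one point $u$. Its leading part is $\nu\otimes\theta$, with $\nu$ a section of $\Omega^1_{\mathcal D}|_D$. The obstruction to lifting $\nu(q)\otimes\theta$ to an actual form along $E\times\{q\}$ is $\pm(dt\wedge\nu(q))\otimes\eta$. It must vanish, and $\eta\neq0$. So $\nu(q)$ is a multiple of $dt$: no component along $D$ survives. The general statement is this.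

**Lemma 7.** Let $U$ be smooth and connected, $U\to S^n$ étale, $Y=\mathcal Y\times_{S^n}U$, and let $\mathcal D\to U$ be a smooth projective curve with connected fibres and sections $a,b$. Put $W=Y\times_U\mathcal D$, let $\Psi\in H^0(W,\Omega^{2n}_W)$, and write $a,b:Y\to W$ also for the induced sections. Then $a^*\Psi=b^*\Psi$.

*Proof.* **Step 1: reduction to one fibre.** As $Y$ is reduced, it suffices to show that the two sections of the line bundle $\Omega^{2n}_Y$ agree on the fibre $E=\prod E_i$ of $Y$ over each closed point $u\in U$. Put
$$D=\mathcal D_u,\qquad T^*=T_u^*U=\bigoplus k_0\,dt_i,\qquad N=\Omega^1_{\mathcal D}|_D,\qquad M=\Omega^1_W|_{E\times D}.$$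
Since $W\to\mathcal D$ is the base change of $Y\to U$, there are exact sequences of vector bundles
$$0\to T^*\otimes\mathcal O_D\to N\to\Omega^1_D\to0,\qquad 0\to pr_D^*N\to M\to pr_E^*\Omega^1_E\to0 .$$
Here $N$ has rank $n+1$, and $\Omega^1_E$ is trivial with basis $\theta_1,\dots,\theta_n$, where $\theta_i$ comes from $E_i$.

**Step 2: the leading part of $\Psi$.** Filter $\wedge^{2n}M$ by the number $k$ of factors from $N$. We need $k\le n+1$ and $2n-k\le n$, so only $k=n$ and $k=n+1$ are possible:
$$0\to\wedge^{n+1}N\boxtimes\Omega^{n-1}_E\to\wedge^{2n}M\to\wedge^nN\boxtimes\Omega^n_E\to0 .\tag{4}$$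
Let $\theta=\theta_1\wedge\dots\wedge\theta_n$. The image of $\Psi|_{E\times D}$ on the right is $\nu\otimes\theta$ with $\nu\in H^0(D,\wedge^nN)$.

**Step 3: the obstruction at a point $q\in D$.** Restrict (4) to $E\times\{q\}$. The section $\nu(q)\otimes\theta$ lifts to the global section $\Psi|_{E\times q}$, so its coboundary in $\wedge^{n+1}N_q\otimes H^1(E,\Omega^{n-1}_E)$ vanishes. We compute this coboundary from local lifts.

The projection $W\to Y$ gives a map $\Omega^1_Y|_E\to M|_{E\times q}$ which induces $T^*\to N_q$ on the subbundles and the identity on $\Omega^1_E$. Since $U\to S^n$ is étale, $\Omega^1_Y|_E=\bigoplus_ipr_i^*(\Omega^1_{\mathcal E}|_{E_i})$. So $\theta_i$ has local lifts $\theta_i^a$ with $\theta_i^a-\theta_i^b=h_i^{ab}\,dt_i$, where $[h_i^{ab}]=\eta_i\in H^1(E_i,\mathcal O)\subset H^1(E,\mathcal O_E)$, and $\eta_i\neq0$ by Lemma 6. (In this step $a,b$ index the cover.) Local lifts of $\nu(q)\otimes\theta$ are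
$$\nu(q)\wedge\theta_1^a\wedge\dots\wedge\theta_n^a .$$
Substitute $\theta_i^a=\theta_i^b+h_i^{ab}dt_i$ and expand the difference of two lifts. Terms with at least two factors $dt_i$ contain an element of $\wedge^{n+2}N_q=0$. The terms with one factor give the coboundary
$$\sum_i\pm(dt_i\wedge\nu(q))\otimes\eta_i\,\theta_1\wedge\cdots\widehat{\theta_i}\cdots\wedge\theta_n .$$

**Step 4: $\nu$ has no component along $D$.** We have $H^1(E,\Omega^{n-1}_E)=H^1(E,\mathcal O_E)\otimes\wedge^{n-1}H^0(\Omega^1_E)$, and the forms $\theta_1\wedge\cdots\widehat{\theta_i}\cdots\wedge\theta_n$ are a basis of the second factor. As all $\eta_i\neq0$, the elements $\eta_i\,\theta_1\wedge\cdots\widehat{\theta_i}\cdots\wedge\theta_n$ are linearly independent. So $dt_i\wedge\nu(q)=0$ for all $i$. Choose $\xi\in N_q$ lifting a generator of $\Omega^1_D\otimes k(q)$, and write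
$$\nu(q)=c\,dt_1\wedge\dots\wedge dt_n+\sum_ic_i\,dt_1\wedge\cdots\widehat{dt_i}\cdots\wedge dt_n\wedge\xi .$$
Then $dt_i\wedge\nu(q)=\pm c_i\,dt_1\wedge\dots\wedge dt_n\wedge\xi$, so $c_i=0$ for all $i$, and $\nu(q)\in\wedge^nT^*$.

**Step 5: $\nu$ is constant.** Step 4 holds at every closed point $q$ and $D$ is reduced, so the image of $\nu$ in the vector bundle $\wedge^nN/(\wedge^nT^*\otimes\mathcal O_D)$ is zero. Hence $\nu$ is a section of $\wedge^nT^*\otimes\mathcal O_D$. As $D$ is proper, connected and reduced, $\nu\in\wedge^nT^*$ is constant.

**Step 6: comparison of the two sections.** The morphism $b:Y\to W$ induces $M|_{E\times b(u)}\to\Omega^1_Y|_E$. This is the identity on the quotients $\Omega^1_E$, and it is $(db)^*:N_{b(u)}\to T^*$ on the subbundles. Since $b$ is a section of $\mathcal D\to U$, the composite $T^*\to N_{b(u)}\to T^*$ is the identity. Because $\wedge^{n+1}T^*=0$, the left term of (4) is killed, so $b^*\Psi|_E$ depends only on $\nu(b(u))$: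
$$b^*\Psi|_E=\big((db)^*\nu(b(u))\big)\otimes\theta=\nu\otimes\theta ,$$
where in the last expression $\nu\in\wedge^nT^*$ is the constant of Step 5. The same computation with $a$ gives the same value. $\square$

## 8. Spreading out, and the end of the proof of Theorem 3

*Proof of Theorem 3.* **Step 1: the classes $\zeta_i$.** The $t_i$ are algebraically independent over $k_0=\overline{\mathbb Q}\subset\Omega$. So we identify $k_0(S^n)$ with $k_0(t_1,\dots,t_n)\subset\Omega$ and let $K$ be its algebraic closure in $\Omega$. Let $\zeta_i$ be the restriction of $\Gamma_1$ to $A_i=E_{t_i}\times B$. By Section 5, $\zeta_i\in CH^2_1(A_i)$, so $[m]^*\zeta_i=m^3\zeta_i$. Put $\zeta=\zeta_1\times\dots\times\zeta_n$. Then $[m]^*\zeta=m^{3n}\zeta$, and $3n=2\cdot2n-n$, so $\zeta\in CH^{2n}_n(A)$. All this makes sense over $K$, and $\zeta$ is the restriction of $\mathcal Z$ to the geometric generic fibre of $\mathcal A\to S^n$.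

**Step 2: from $\Omega$ to $K$.** We show that algebraic triviality over $\Omega$ implies it over $K$. Suppose $\zeta_\Omega=\sum_j(\Gamma^j_{b_j}-\Gamma^j_{a_j})$, where rational coefficients are absorbed in $\Gamma^j$. The field $\Omega$ is the union of its finitely generated $K$-subfields, so the finitely many curves, points and cycles, and the identity between them, are defined over one such subfield $L$. The Chow group over $L=K(M)$ is the direct limit of the Chow groups over open subsets of a model $M$. After shrinking we get a smooth $K$-variety $M$, smooth projective curves over $M$ with connected fibres, sections $a_j,b_j$, and Chow classes $\Gamma^j$ for which the identity holds in $CH^{2n}(A_K\times_KM)$, with $pr^*\zeta$ on the left. Pull back to a $K$-point of $M$: the left side becomes $\zeta$, the right side a sum of differences over curves over $K$. So $\zeta$ is algebraically trivial over $K$.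

**Step 3: from $K$ to an étale base.** We spread out once more to reach the situation of Section 7. Assume $\zeta$ is algebraically trivial over $K$. As $K$ is the union of the finite extensions of $k_0(S^n)$ and the characteristic is $0$, the same limit argument gives a smooth connected $U$ with $\pi:U\to S^n$ étale, smooth projective curves $\mathcal D_j\to U$ with connected fibres, sections $a_j,b_j$, and $\Gamma^j\in CH^{2n}(\mathcal A_U\times_U\mathcal D_j)$ with
$$\pi^*\mathcal Z=\sum_j(b_j^*\Gamma^j-a_j^*\Gamma^j)\quad\text{in }CH^{2n}(\mathcal A_U).\tag{5}$$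

**Step 4: apply $\psi$.** Put $Y=\mathcal Y_U$ and $W_j=Y\times_U\mathcal D_j$, smooth of dimension $2n+1$. Then $\mathcal A_U=Y\times B^n$ and $\mathcal A_U\times_U\mathcal D_j=W_j\times B^n$. Apply $\psi$ with $Q=B^n$ and $r=2n$ to (5), and fix a generator of the line $H^{2n}(B^n,\mathcal O)$. With $\Psi_j=\psi(\Gamma^j)\in H^0(W_j,\Omega^{2n}_{W_j})$ and the induced sections $a_j,b_j:Y\to W_j$, Property 1 gives
$$\pi^*\psi(\mathcal Z)=\sum_j(b_j^*\Psi_j-a_j^*\Psi_j)\in H^0(Y,\Omega^{2n}_Y).$$
The left side is nonzero by (3), because $Y\to\mathcal Y$ is étale and dominant. The right side is zero by Lemma 7. This contradiction shows that $\zeta$ is not algebraically trivial over $\Omega$. $\square$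

With Theorems 2 and 3 proved, Corollary 4 holds: the answer to the question is no.

## 9. Which $A$ and $p$ admit counterexamples, and which vanishing patterns occur

Theorem 2 says more than we used. It turns the question for fixed $A$ and $p$ into one about the groups $CH^p_j(A)$ alone, which is exactly what made Theorem 1 easy.

**Theorem 8.** Let $A$ be an abelian variety over an algebraically closed field, $g=\dim A$, $0\le p\le g$. The following are equivalent:

(a) for every irreducible $X\subset A$ of codimension $p$ and all $0<i<j$: $[X]_i\sim_{alg}0\Rightarrow[X]_j\sim_{alg}0$;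

(b) $CH^p_j(A)$ consists of algebraically trivial classes for every $j\ge2$.

Moreover, let $1\le p\le g-1$ and let $\Sigma$ be the set of $s>0$ for which $CH^p_s(A)$ contains a class that is not algebraically trivial. Then for every subset $I\subset\Sigma$ there is an irreducible $X$ of codimension $p$ such that, for $s>0$, $[X]_s\not\sim_{alg}0$ if and only if $s\in I$.

*Proof.* **Step 1: (b) implies (a).** In (a) we have $j\ge2$, so $[X]_j\sim_{alg}0$ always.

**Step 2: the last statement.** For $s\in I$ choose $\alpha_s\in CH^p_s(A)$ not algebraically trivial. Choose $N\ge1$ such that $N\sum_{s\in I}\alpha_s$ is represented by an integral cycle, and apply Theorem 2 to it. For $s>0$ we get $[X]_s\sim_{alg}N\alpha_s\not\sim_{alg}0$ if $s\in I$, and $[X]_s\sim_{alg}0$ otherwise.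

**Step 3: (a) implies (b).** Let $1\le p\le g-1$. If (b) fails for some $j\ge2$, Step 2 with $I=\{j\}$ gives $X$ with $[X]_1\sim_{alg}0$ and $[X]_j\not\sim_{alg}0$, so (a) fails. For $p=0$ only the index $s=0$ occurs, and for $p=g$ all classes of index $s>0$ are zero-cycles of degree $0$; so for $p\in\{0,g\}$ (b) holds, and hence (a) as well. $\square$

**Theorem 9.**

1. The implication holds for all $X$ of codimension $\le2$ or of dimension $0$, in any $A$; hence always when $g\le3$.
2. For all $d\ge2$ and $p\ge4$ there is a counterexample $X$ with $\dim X=d$ and $\operatorname{codim}X=p$, with $[X]_1\sim_{alg}0$ and $[X]_2\not\sim_{alg}0$, over any algebraically closed field of characteristic $0$ and transcendence degree $\ge2$ over $\mathbb Q$.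
3. For every $n\ge1$ and every $I\subset\{1,\dots,n\}$, the abelian variety $A=\prod_{i=1}^n(E_{t_i}\times B)$ of Theorem 3 contains an irreducible $X$ of dimension $n$ such that, for $s\in\{1,\dots,n\}$, $[X]_s\not\sim_{alg}0$ if and only if $s\in I$, and $[X]_s\sim_{alg}0$ for all $s>n$.

*Proof.* Part 1 is Theorem 1.

**Part 2.** We enlarge the example of Corollary 4 in both directions. Let $A$ and $\alpha=\zeta_1\times\zeta_2\in CH^4_2(A)$ be as in Theorem 3 with $n=2$, and let $G_1,G_2$ be abelian varieties of dimensions $p-4$ and $d-2$. Since $[n]_*[0_{G_1}]=[0_{G_1}]$, we have $[0_{G_1}]\in CH^{p-4}_0(G_1)$; also $[G_2]\in CH^0_0(G_2)$. So on $A\times G_1\times G_2$, of dimension $d+p$, the class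
$$\alpha'=\alpha\times[0_{G_1}]\times[G_2]$$
has codimension $p$ and index $2$. Intersecting it with $A\times G_1\times\{0\}$ and pushing forward to $A$ gives back $\alpha$, so $\alpha'$ is not algebraically trivial. As $1\le p\le(d+p)-1$, Theorem 8 applies with $I=\{2\}$.

**Part 3.** We show $\{1,\dots,n\}\subset\Sigma$ for $p=2n$. Write $A_i=E_{t_i}\times B$ and let $h_i\in CH^1_0(A_i)$ be symmetric ample. For $\emptyset\ne J\subset\{1,\dots,n\}$ put
$$\beta_J=\prod_{i\in J}\zeta_i\times\prod_{i\notin J}h_i^2\in CH^{2n}_{|J|}(A).$$
Multiply by $\prod_{i\notin J}pr_i^*h_i$ and push forward to $\prod_{i\in J}A_i$. The result is $\prod_{i\notin J}\deg(h_i^3)\cdot\prod_{i\in J}\zeta_i$. The factor is positive, and the product of the $\zeta_i$, $i\in J$, is not algebraically trivial by Theorem 3 applied to the $t_i$ with $i\in J$. So $\beta_J$ is not algebraically trivial, and $|J|\in\Sigma$. Since $2n\le3n-1$, Theorem 8 applies to $I\subset\{1,\dots,n\}\subset\Sigma$ and gives an irreducible $X$ of dimension $3n-2n=n$ with the stated components; for $s>n$ we have $s\notin I$, so $[X]_s\sim_{alg}0$. $\square$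

The pairs (dimension $d$, codimension $p$) not covered by Theorem 9 are curves with $p\ge3$ and codimension $p=3$ with $d\geq 1$. These notes do not treat them. By Theorem 8 they amount exactly to deciding whether classes that are not algebraically trivial exist in $CH^{g-1}_j$, respectively $CH^3_j$, with $j\ge2$, in the given dimension.
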